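# Quaternary quadratic forms with a linear form confined to a finite set

## 1. Quadratic lattices, completions, isotropy

Throughout $\mathbb N=\{0,1,2,\dots\}$.

**Definition 1 (quadratic lattice).** A quadratic lattice is a free $\mathbb Z$-module $\Lambda$ of finite rank with a quadratic form $Q$ on $\Lambda\otimes\mathbb Q$. We write $B$ for the symmetric bilinear form with $B(v,v)=Q(v)$, so $Q(x+y)=Q(x)+2B(x,y)+Q(y)$. The form is integer-valued if $Q(\Lambda)\subseteq\mathbb Z$; then $B$ takes values in $\frac12\mathbb Z$. We say that $B$ is integral on $\Lambda$ if $B(\Lambda,\Lambda)\subseteq\mathbb Z$. The determinant $\det\Lambda$ is the determinant of the Gram matrix of $B$ in a basis.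

Our running example is $\Lambda=\mathbb Z^4$ with $Q=x^2+y^2+z^2+2w^2$. Here $B$ is integral and $\det\Lambda=2$. On the other hand $x^2+xy+y^2$ is integer-valued but $B$ is not integral, since $B((1,0),(0,1))=\frac12$.

**Definition 2 (completions).** For a prime $p$ put $\Lambda_p=\Lambda\otimes\mathbb Z_p$; for a rational space $V$ put $V_p=V\otimes\mathbb Q_p$. The determinant of a $\mathbb Z_p$-lattice is defined up to squares of units. A $\mathbb Z_p$-lattice is unimodular if $B$ is integral on it and its determinant is a unit. A vector $v\in\Lambda_p$ is primitive if $v\notin p\Lambda_p$. An integer $m$ is represented by $\Lambda$ (or by $\Lambda_p$) if $m=Q(v)$ for some $v$ in it, and primitively represented by $\Lambda$ if $v$ can be taken primitive in every $\Lambda_p$.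

In the running example $\Lambda_p$ is unimodular for every odd $p$, and not for $p=2$. The integer $4$ is primitively represented by $\mathbb Z^4$ through $(1,1,0,1)$, while $(2,0,0,0)$ is not primitive at $2$.

**Definition 3 (isotropy).** A quadratic space is isotropic if it has a vector $v\ne0$ with $Q(v)=0$, and anisotropic otherwise.

**Example 1.** The form $x^2+y^2+z^2+2w^2$ is isotropic over $\mathbb Q_2$: since $-7\equiv1\pmod 8$, it is a square in $\mathbb Z_2$, and $(\sqrt{-7},1,2,1)$ has norm $-7+1+4+2=0$.

**Example 2.** The form $x^2+y^2+z^2+w^2$ is anisotropic over $\mathbb Q_2$. Squares in $\mathbb Z_2$ are $0,1,4$ modulo $8$, and odd squares are $1$. If a sum of four squares is $0$ modulo $8$, the number of odd entries is even. Four odd entries give $4$, and two odd entries give $2$ or $6$ modulo $8$. So all entries are even. An isotropic vector, scaled to be primitive in $\mathbb Z_2^4$, would contradict this.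

The following textbook facts will be used freely.

* **(F1)** Every element of $1+p^3\mathbb Z_p$ is the square of a unit of $\mathbb Z_p$.
* **(F2)** For odd $p$, a unimodular $\mathbb Z_p$-lattice has an orthogonal basis with unit norms. If its rank is at least $2$, it represents every unit. If its rank is at least $3$, it is $(\mathbb Z_pe+\mathbb Z_pf)\perp(\cdots)$ with $Q(e)=Q(f)=0$, $B(e,f)=1$. A nondegenerate binary form over $\mathbb F_p$ takes every value in $\mathbb F_p$.
* **(F3)** A unimodular sublattice of a $\mathbb Z_p$-lattice with integral $B$ splits off as an orthogonal summand. If $K_p$ is unimodular and $e\in K_p$ is primitive, there is $f'\in K_p$ with $B(e,f')=1$.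
* **(F4)** A nondegenerate isotropic space contains $e,f$ with $Q(e)=Q(f)=0$, $B(e,f)=1$. A nondegenerate space over $\mathbb Q_p$ of dimension $4$ represents all of $\mathbb Q_p^\times$, and one of dimension at least $5$ is isotropic.
* **(F5)** Hasse–Minkowski: a rational quadratic space represents $m\in\mathbb Q^\times$ if and only if it does so over $\mathbb R$ and every $\mathbb Q_p$; it is isotropic if and only if it is so over $\mathbb R$ and every $\mathbb Q_p$. Witt: in a nondegenerate space, two vectors of the same nonzero norm are exchanged by an isometry of the space.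
* **(F6)** Given a lattice $K$ on $V$ and finitely many lattices $M_p\subset V_p$, there is exactly one lattice on $V$ with these completions at the given primes and completion $K_p$ at all others.
* **(F7)** Legendre–Gauss: $n\in\mathbb N$ is a sum of three squares if and only if $n$ is not of the form $4^k(8j+7)$, $k,j\ge0$.

## 2. Reflections, spinor norms and spinor genera

**Definition 4 (reflection).** For $\eta$ with $Q(\eta)\ne0$ put
$$\tau_\eta(\xi)=\xi-\frac{2B(\xi,\eta)}{Q(\eta)}\,\eta .$$
It is an isometry, sends $\eta$ to $-\eta$ and fixes $\eta^\perp$. If $\eta$ lies in a lattice $K_p$ and $2B(\xi,\eta)/Q(\eta)\in\mathbb Z_p$ for a given $\xi\in K_p$, then $\tau_\eta\xi\in K_p$. If $B$ is integral on $K_p$ and $Q(\eta)$ is a unit, this holds for all $\xi\in K_p$, so $\tau_\eta K_p=K_p$.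

**Definition 5 (spinor norm).** Every element of $SO(V)$ is a product $\tau_{a_1}\cdots\tau_{a_{2k}}$. The class of $Q(a_1)\cdots Q(a_{2k})$ modulo squares depends only on the element; it is its spinor norm $\theta$, and $\theta$ is a homomorphism. This applies over $\mathbb Q$ and over each $\mathbb Q_p$, compatibly.

**Example 3.** In $x^2+y^2+z^2$, first apply $\tau_{(1,0,0)}$, then $\tau_{(1,-1,0)}$. The result is $(x,y,z)\mapsto(-x,y,z)\mapsto(y,-x,z)$, a quarter turn. Its spinor norm is $1\cdot2=2$.

**Example 4.** Let $Q(e)=Q(f)=0$, $B(e,f)=1$ and $t\ne0$. One computes that $\tau_{e-tf}$ sends $e\mapsto tf$, $f\mapsto t^{-1}e$, and $\tau_{e-f}$ swaps $e$ and $f$. So $\tau_{e-f}\tau_{e-tf}$ sends $e\mapsto te$, $f\mapsto t^{-1}f$, with spinor norm $(-2)(-2t)=4t$, which is $t$ modulo squares.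

**Definition 6 (spinor genus).** Let $M$ be a lattice on $V$. A lattice $M'$ on $V$ is in the spinor genus of $M$ if there are $\varrho\in O(V)$ and, for every $p$, $\Sigma_p\in SO(V_p)$ of trivial spinor norm, with $M'_p=\varrho\Sigma_pM_p$ for all $p$.

**Example 5.** Every $\varrho M$ is in the spinor genus of $M$. For another kind of member take $M=\mathbb Z^3$ with $x^2+y^2+z^2$. By (F2), $M_3=(\mathbb Z_3e+\mathbb Z_3f)\perp\mathbb Z_3g$ with $e,f$ as in Example 4. The lattice $M'$ with $M'_3=9\mathbb Z_3e+\frac19\mathbb Z_3f+\mathbb Z_3g$ and $M'_p=M_p$ for $p\ne3$ is in the spinor genus of $M$: use $\varrho=1$ and at $3$ the map of Example 4 with $t=9$, a square.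

The one deep external input is the following published theorem.

**[DSP]** (W. Duke, R. Schulze-Pillot, *Invent. Math.* 99 (1990), 49–57, Corollary to Theorem 3.) Let $M$ be a positive definite integral ternary lattice. Every sufficiently large integer that is primitively represented by some lattice in the spinor genus of $M$ is represented by $M$.

## 3. Representations with $L(v)$ in a finite set

We can now ask the question. Every $n\in\mathbb N$ is of the form $x^2+y^2+z^2+2w^2$, as we check below, and usually in many ways. Fix a linear form $ax+by+cz+dw$. Can we always choose the representation so that this linear form takes a value from a fixed finite list? The question is posed as a conjecture in Hai-Liang Wu and Zhi-Wei Sun, "Sums of squares with restrictions involving primes", arXiv:1811.08341 (2018). The answer is yes.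

**Theorem A.** Let $a,b,c,d\in\mathbb N$, not all $0$. There is a finite set $\mathcal S\subseteq\mathbb N$ such that every sufficiently large integer equals $x^2+y^2+z^2+2w^2$ for some $x,y,z,w\in\mathbb Z$ with $ax+by+cz+dw\in\mathcal S$. (The proof allows $a,b,c,d\in\mathbb Z$.)

**Theorem B.** Let $\Lambda$ be a $\mathbb Z$-lattice of rank $4$ with a positive definite integer-valued quadratic form $Q$. The following are equivalent.

* (i) $Q$ is isotropic over $\mathbb Q_p$ for every prime $p$.
* (ii) For every nonzero linear form $L:\Lambda\to\mathbb Z$ there is a finite $\mathcal S\subseteq\mathbb N$ such that every sufficiently large integer $n$ with $n\in Q(\Lambda_p)$ for all $p$ is of the form $n=Q(v)$, $v\in\Lambda$, $L(v)\in\mathcal S$.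
* (iii) For some nonzero $L:\Lambda\to\mathbb Z$ there is a finite $\mathcal S\subseteq\mathbb Z$ such that every sufficiently large $n\in Q(\Lambda)$ is of the form $n=Q(v)$, $v\in\Lambda$, $L(v)\in\mathcal S$.

**Theorem A from (i)⇒(ii).** Let $Q=x^2+y^2+z^2+2w^2$. For odd $p$, $\Lambda_p$ is unimodular of rank $4$, hence isotropic by (F2). For $p=2$ use Example 1. So (i) holds. Next, every $n\ge0$ is in $Q(\mathbb Z^4)$. If $n$ is a sum of three squares, take $w=0$. Otherwise $n=4^k(8j+7)$, and $n-2>0$ is $5$ modulo $8$ (if $k=0$) or $2$ modulo $4$ (if $k\ge1$). Numbers $4^k(8j+7)$ are $7$ modulo $8$ or $0$ modulo $4$, so $n-2$ is a sum of three squares; take $w=1$. Hence the local condition in (ii) holds for all $n\ge0$, and (ii) with $L=ax+by+cz+dw$ is Theorem A. $\square$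

**Three cases by hand.** For $L=w$, the universality argument just given shows that $\mathcal S=\{0,1\}$ works.

For $L=x$ we must represent $n-s^2$ by $y^2+z^2+2w^2$. Now $m\ge 0$ is represented by this form if and only if $2m$ is a sum of three squares. Indeed $2m=(y+z)^2+(y-z)^2+(2w)^2$. Conversely, if $2m$ is a sum of three squares, an even number of them are odd, so one entry is even and the other two have the same parity. By (F7) the exceptions are $m=2\cdot4^k(8j+7)$, which are even. So if $n$ is an exception, $n-1$ is odd and is represented, and $\mathcal S=\{0,1\}$ works.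

For $L=x+y=s$ with $s$ even, write $x=\frac s2+t$, $y=\frac s2-t$. Then $n-\frac{s^2}2=2t^2+z^2+2w^2=z^2+(t+w)^2+(t-w)^2$. Among three integers two have the same parity, so the right side represents exactly the sums of three squares. With $s=0$ and $s=2$ we need $n$ or $n-2$ to be a sum of three squares, so $\mathcal S=\{0,2\}$ works.

**The same question for four squares.** Take $x^2+y^2+z^2+w^2$, $L=x$ and $n=7\cdot4^i$ with $i\ge2$. By Example 2 all entries of a representation are even; dividing by $2$ gives a representation of $7\cdot4^{i-1}$. Repeating, $2^{i-1}\mid x$. Also $x\ne0$, because $7\cdot4^i$ is not a sum of three squares. So $|x|\ge2^{i-1}$ and no finite set works. Section 11 shows that this is how (iii) always fails without (i).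

## 4. Slicing by $L=s$, and three obstacles

We prove (i)⇒(ii) in Sections 4 to 10. The purpose of this section is to turn the problem into a ternary one and to see what goes wrong.

**Step 1: make $B$ integral.** Suppose (ii) is known for $Q^*=2Q$, with a set $\mathcal S$. Isotropy is the same for $Q$ and $Q^*$, and $n\in Q(\Lambda_p)$ if and only if $2n\in Q^*(\Lambda_p)$. If $2n=Q^*(v)$ with $L(v)\in\mathcal S$, then $n=Q(v)$. So (ii) for $Q$ follows, and we may assume that $B$ is integral on $\Lambda$.

**Step 2: split off the direction of $L$.** Let $D=\det\Lambda$ and let $u\in\Lambda\otimes\mathbb Q$ satisfy $L(v)=B(u,v)$. Choose an integer $h>0$ with $hu\in\Lambda$, and put $N=hQ(u)$. It equals $L(hu)$, so it is a positive integer. Let $V=u^\perp$ and $K=V\cap\Lambda$, a lattice of rank $3$. Put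
$$m(n,s)=N^2n-Nhs^2. \tag{1}$$

**Lemma 0.** If $\xi\in K$, $\xi+hsu\in N\Lambda$ and $Q(\xi)=m(n,s)$, then $v=(\xi+hsu)/N\in\Lambda$ has $L(v)=s$ and $Q(v)=n$.

*Proof.* $L(v)=hsQ(u)/N=s$. As $\xi\perp u$ and $h^2s^2Q(u)=Nhs^2$, we get $Q(v)=(m(n,s)+Nhs^2)/N^2=n$. $\square$

**Step 3: the good primes.** Let $P$ be the finite set of primes dividing $2hND$. For $p\notin P$ the lattice $\Lambda_p$ is unimodular, $u\in\Lambda_p$, and $Q(u)=N/h$ is a unit. By (F3), $\Lambda_p=\mathbb Z_pu\perp K_p$ with $K_p$ unimodular. Its determinant is $D/Q(u)=Dh/N$ up to unit squares, so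
$$\det K_p\in DhN\,(\mathbb Z_p^\times)^2\qquad(p\notin P). \tag{2}$$

**Example 6.** In the running example let $L=w$. Then $u=(0,0,0,\frac12)$, $Q(u)=\frac12$, $h=2$, $N=1$, $K=\mathbb Z^3$, and $m(n,s)=n-2s^2$.

**Example 7.** Let $L=3x+2y+2w$. Then $u=(3,2,0,1)$, $Q(u)=9+4+2=15$, $h=1$, $N=15$, and $m(n,s)=225n-15s^2$. The lattice $K$ has basis $(0,0,1,0),(0,1,0,-1),(2,-3,0,0)$, with determinant $1\cdot(3\cdot13-9)=30=DhN$. Here $P=\{2,3,5\}$.

The sensible first attempt is to fix some $s$, and to use [DSP] to represent $m(n,s)$ by $K$. Three things stand in the way.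

*Obstacle 1: a coset, not a lattice.* Lemma 0 needs $\xi\equiv-hsu$ modulo $N\Lambda$. This is a coset condition, and [DSP] speaks about lattices. We can pass to a sublattice $M\subseteq K$ whose vectors are close to the line through $-hsu$ at each prime $p\mid N$. The norm then fixes the multiple up to sign, but it leaves a separate sign for each prime. In Example 7 take $n=3$, $s=1$, so $m=660$, and
$$\omega=(-12,22,0,-4)\in K,\qquad Q(\omega)=144+484+32=660 .$$
Then $\omega+u=(-9,24,0,-3)$ is divisible by $3$ and not by $5$, and $-\omega+u=(15,-20,0,5)$ is divisible by $5$ and not by $3$. The sign is right at $3$ and wrong at $5$, and replacing $\omega$ by $-\omega$ only exchanges the two primes.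

*Obstacle 2: primitivity.* [DSP] needs a primitive local representation. If $m(n,s)$ is very divisible by a prime at which $V_p$ is anisotropic, there is none. In Example 6, $K=\mathbb Z^3$ does not even represent $m(7\cdot4^k,0)=7\cdot4^k$. So no single $s$ will do for all $n$.

*Obstacle 3: spinor genus.* Local representations only give a representation by some lattice that is locally isometric to $M$ everywhere. [DSP] asks for one in the spinor genus.

The way past obstacle 1 is to correct the signs with one global reflection. In Example 7 take $\zeta=(-2,2,0,1)\in K$, with $Q(\zeta)=10$ and $B(\omega,\zeta)=24+44-8=60$. Then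
$$\tau_\zeta\omega=\omega-12\zeta=(12,-2,0,-16),\qquad \tau_\zeta\omega+u=(15,0,0,-15)=15\,(1,0,0,-1).$$
Now Lemma 0 gives $v=(1,0,0,-1)$ with $Q(v)=3$ and $L(v)=1$. The reflection works because $\zeta\equiv\omega$ modulo $5$, so that $\omega$ is negated modulo $5$, while $3\mid 12$, so that $\omega$ is unchanged modulo $3$. In general $\tau_\zeta$ also has denominators at the other primes dividing $Q(\zeta)$. We shall make those primes divide $Q(\zeta)$ exactly once, shrink $M$ at them so that $\tau_\zeta$ maps $M_\ell$ into $K_\ell$, and then choose $s$ modulo $\ell$ so that $m(n,s)$ is still represented locally. Obstacle 2 is met by choosing $s$ modulo powers of $p\in P$; this is where isotropy of $Q$ is used. Obstacle 3 is met by letting $s$ run through enough values.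

## 5. Choosing $s$ modulo the primes of $P$: types

The goal is to find, for $p\in P$ and $n$ in $Q(\Lambda_p)$, a residue of $s$ for which $m(n,s)$ is nonzero $p$-adically with bounded valuation. By $N^2=NhQ(u)$ we have $m(n,s)=Nh(Q(u)n-s^2)$, so the value to be avoided is $L(v)^2=Q(u)n$.

**Lemma 1.** Assume (i). For $p\in P$ and $\nu\in Q(\Lambda_p)$ there is $v\in\Lambda_p$ with $Q(v)=\nu$ and $L(v)^2\ne Q(u)\nu$.

*Proof.* **Case $\nu=0$.** We need an isotropic vector with $L(v)\ne0$. By isotropy and (F4) the space $\Lambda\otimes\mathbb Q_p$ contains $e,f$ with $Q(e)=Q(f)=0$, $B(e,f)=1$. For $w\perp e,f$ the vector $w-\frac{Q(w)}2e+f$ has norm $Q(w)-Q(w)=0$. These vectors together with $e,f$ span the space, so $L$ cannot vanish on all isotropic vectors. Scale one with $L(v)\ne0$ into $\Lambda_p$.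

**Case $\nu\ne0$.** We start from any solution and move it slightly on the quadric. Let $v_0\in\Lambda_p$, $Q(v_0)=\nu$, and suppose $L(v_0)^2=Q(u)\nu$. This is nonzero, so $L(v_0)\neq0$. The space $v_0^\perp$ is nondegenerate, so there is $x\in\Lambda_p$ with $B(x,v_0)=0$, $Q(x)\ne0$. For small $\lambda\in\mathbb Q_p^\times$ put
$$\alpha=\frac{\lambda^2Q(x)}\nu,\qquad v_\lambda=\frac{(1-\alpha)v_0+2\lambda x}{1+\alpha}.$$
The numerator has norm $(1-\alpha)^2\nu+4\lambda^2Q(x)=\nu\bigl((1-\alpha)^2+4\alpha\bigr)=\nu(1+\alpha)^2$, so $Q(v_\lambda)=\nu$. As $\lambda\to0$, $v_\lambda\to v_0$. So for small $\lambda$ we have $v_\lambda\in\Lambda_p$, and $L(v_\lambda)\ne-L(v_0)$ because $L(v_0)\ne-L(v_0)$. Finally $L(v_\lambda)=L(v_0)$ means $(1-\alpha)L(v_0)+2\lambda L(x)=(1+\alpha)L(v_0)$, that is $\lambda L(x)=\alpha L(v_0)$, that is $L(x)=\lambda Q(x)L(v_0)/\nu$. At most one $\lambda$ satisfies this. Any other small $\lambda$ gives $L(v_\lambda)^2\ne L(v_0)^2=Q(u)\nu$. $\square$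

**Local data.** Let $\kappa_p=v_p(N)$. For $p\in P$ and each $\nu\in Q(\Lambda_p)$ fix $v$ as in Lemma 1 and put $\sigma=L(v)\in\mathbb Z_p$, $\xi=Nv-h\sigma u\in\Lambda_p$. Then $L(\xi)=N\sigma-h\sigma Q(u)=0$, so $\xi\in K_p$. Moreover
$$\xi+h\sigma u=Nv\in N\Lambda_p,\qquad \mu:=Q(\xi)=N^2\nu-Nh\sigma^2=Nh\,(Q(u)\nu-\sigma^2)\ne0. \tag{3}$$
Here $Q(\xi)=N^2\nu-2Nh\sigma^2+h^2\sigma^2Q(u)$ was simplified with $hQ(u)=N$. Note $v_p(\mu)\ge0$. Put $r=\kappa_p+v_p(\mu)+3$. If $n\equiv\nu$ and $s\equiv\sigma\pmod{p^r}$, then $m(n,s)\equiv\mu\pmod{p^r}$, so $m(n,s)/\mu\in1+p^3\mathbb Z_p$, and by (F1)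
$$m(n,s)=\rho^2\mu,\qquad\rho\in\mathbb Z_p^\times. \tag{4}$$

**Definition 7 (type).** The set $Q(\Lambda_p)$ is compact, so finitely many of the balls $\nu+p^r\mathbb Z_p$ cover it. This gives, for each $p\in P$, a finite list $\mathcal D_p$ of data $(\nu,\sigma,\xi,\mu,r)$. A type is a tuple $\delta=(\nu_p,\sigma_p,\xi_p,\mu_p,r_p)_{p\in P}\in\prod_{p\in P}\mathcal D_p$. An integer $n$ has type $\delta$ if $n\equiv\nu_p\pmod{p^{r_p}}$ for all $p\in P$. There are finitely many types, and every $n$ with $n\in Q(\Lambda_p)$ for all $p$ has at least one.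

**Example 8.** In Example 6 we have $P=\{2\}$. For $\nu=0$ take $v=(\sqrt{-7},1,2,1)$. Then $\sigma=1$, $\xi=(\sqrt{-7},1,2,0)$, $\mu=-7+1+4=-2$, and $r=0+1+3=4$. So for $n\equiv0\pmod{16}$ we use $s\equiv1\pmod{16}$, and then $m(n,s)=n-2s^2\equiv-2\pmod{16}$. This removes the trouble met at $n=7\cdot4^k$ with $s=0$.

## 6. Vectors with prescribed local position and nearly squarefree norm

To build the sign-correcting reflections we need $\zeta\in K$ that is close to given vectors at finitely many primes and whose norm is divisible at most once by every other prime.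

**Lemma 2.** Let $P'\supseteq P$ be a finite set of primes, for $p\in P'$ let $\zeta_p\in K_p$ with $Q(\zeta_p)\ne0$, and let $k\ge0$. There is $\zeta\in K$ with $\zeta\equiv\zeta_p\pmod{p^kK_p}$ and $v_p(Q(\zeta))=v_p(Q(\zeta_p))$ for $p\in P'$, and $\ell^2\nmid Q(\zeta)$ for all primes $\ell\notin P'$.

*Proof.* **Step 1: a quadratic polynomial.** We restrict $Q$ to a line in $K$. Enlarge $k$ so that $k>v_p(Q(\zeta_p))$ for all $p\in P'$; then the first condition implies the second, since $Q(\zeta)\equiv Q(\zeta_p)\pmod{p^k}$. Let $A=\prod_{p\in P'}p^{v_p(Q(\zeta_p))}$ and $C=\prod_{p\in P'}p^k$, so $A\mid C$. Fix a primitive $\beta\in K$ and let $\Pi$ be the finite set of primes $\ell\notin P'$ dividing $Q(\beta)$. By the Chinese remainder theorem choose $\alpha\in K$ with $\alpha\equiv\zeta_p\pmod{p^kK_p}$ for $p\in P'$ and $\ell\nmid B(\alpha,\beta)$ for $\ell\in\Pi$. The latter is possible because $K_\ell$ is unimodular and $\beta\notin\ell K_\ell$. These conditions define cosets of a sublattice of full rank, so we may also take $\alpha\notin\mathbb Q\beta$.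 Since $v_p(Q(\alpha))=v_p(Q(\zeta_p))$ for $p\in P'$, $A\mid Q(\alpha)$. Hence
$$g(t)=\frac{Q(\alpha+Ct\beta)}A=\frac{Q(\alpha)+2CB(\alpha,\beta)t+C^2Q(\beta)t^2}A\in\mathbb Z[t].$$
Its discriminant is negative by Cauchy–Schwarz, and $g>0$.

**Step 2: no fixed prime divisor outside $P'$.** Let $\ell\notin P'$; then $\ell$ is odd, as $2\in P$. If $\ell\nmid Q(\beta)$, the leading coefficient of $g$ is a unit at $\ell$; if $\ell\in\Pi$, the coefficient of $t$ is. So $g$ is nonzero modulo $\ell$ and has at most $2<\ell$ roots there. Hence $\ell\nmid g(t)$ for some $t$.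

**Step 3: a sieve for squares.** Let $z\ge3$ be an integer such that all primes $\ell\notin P'$ dividing the leading coefficient or the discriminant of $g$ are at most $z$. Put $W=\prod_{\ell\le z,\ \ell\notin P'}\ell$ and choose $t_0$ with $\ell\nmid g(t_0)$ for all $\ell\mid W$. Consider $G(j)=g(t_0+Wj)$ for $1\le j\le J$. Primes $\ell\le z$ with $\ell\notin P'$ never divide $G(j)$, since $G(j)\equiv g(t_0)\pmod\ell$. For $\ell>z$, $\ell\notin P'$, the leading coefficient and the discriminant of $G$ are those of $g$ times $W^2$, so they are units at $\ell$. Thus $G$ has at most two roots modulo $\ell$, all simple. Each lifts uniquely modulo $\ell^2$, so $G(j)\equiv0\pmod{\ell^2}$ has at most $2$ solutions modulo $\ell^2$. Since $0<G(j)\le c^2J^2$ with $c$ independent of $J$, $\ell^2\mid G(j)$ forces $\ell\le cJ$. So the number of $j\le J$ for which some $\ell^2$ with $\ell\notin P'$ divides $G(j)$ is at most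
$$\sum_{z<\ell\le cJ}2\Bigl(\frac J{\ell^2}+1\Bigr)\le\frac{2J}z+2\pi(cJ)<J$$
for large $J$. We used $\sum_{i>z}i^{-2}<\frac1z$, then $z\ge3$ and $\pi(x)=o(x)$. Take a remaining $j$, put $t=t_0+Wj$ and $\zeta=\alpha+Ct\beta$. Then $\zeta\equiv\alpha\equiv\zeta_p\pmod{p^kK_p}$ for $p\in P'$, and $Q(\zeta)=A\,G(j)$ is not divisible by $\ell^2$ for $\ell\notin P'$. $\square$

## 7. The lattices $M_\delta$ and the correction of signs

Fix a type $\delta$. We construct a ternary lattice $M_\delta\subseteq K$ such that representing $m(n,s)$ by $M_\delta$ is enough.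

**Step 1: what the reflections must do at $P$.** For $p\in P$ choose $\eta_p\in K_p$ with $B(\eta_p,\xi_p)=0$ and $Q(\eta_p)\ne0$, possible as $Q(\xi_p)=\mu_p\ne0$. We have $\tau_{\xi_p}\xi_p=-\xi_p$ and $\tau_{\eta_p}\xi_p=\xi_p$. Since $\eta\mapsto\tau_\eta\xi_p$ is continuous where $Q(\eta)\ne0$, there is $k_0$ such that for all $p\in P$ and all $\eta\in K_p$ with $Q(\eta)\neq0$:
$$\eta\equiv\xi_p\ (p^{k_0}K_p)\Rightarrow\tau_\eta\xi_p\in-\xi_p+p^{\kappa_p}K_p,\qquad \eta\equiv\eta_p\ (p^{k_0}K_p)\Rightarrow\tau_\eta\xi_p\in\xi_p+p^{\kappa_p}K_p .$$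

**Step 2: one reflection for each sign vector.** Go through the $\varepsilon\in\{\pm1\}^P$ with $\varepsilon\ne(1,\dots,1)$ one after another. For each, Lemma 2 gives $\zeta_\varepsilon\in K$ with
$$\zeta_\varepsilon\equiv\xi_p\ \text{ if }\varepsilon_p=-1,\qquad\zeta_\varepsilon\equiv\eta_p\ \text{ if }\varepsilon_p=1\qquad(\text{mod }p^{k_0}K_p,\ p\in P).$$
Write $F_\varepsilon=\{\ell\notin P:\ell\mid Q(\zeta_\varepsilon)\}$. At each stage use Lemma 2 with $P'=P\,\cup$ (all sets $F_{\varepsilon'}$ obtained before), and prescribe at the primes of those sets a vector of unit norm, which exists by (F2). Then $Q(\zeta_\varepsilon)$ is a unit at all earlier primes, and every prime of $F_\varepsilon$ lies outside $P'$. So the sets $F_\varepsilon$ are pairwise disjoint, $\ell\,\|\,Q(\zeta_\varepsilon)$ for $\ell\in F_\varepsilon$ (that is, $\ell$ divides it exactly once), and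
$$\tau_{\zeta_\varepsilon}\xi_p\in\varepsilon_p\xi_p+p^{\kappa_p}K_p\qquad(p\in P). \tag{5}$$

**Step 3: the lattice.** Let $F=\bigcup_\varepsilon F_\varepsilon$. Choose $k$ so large that for all $p\in P$ and all $\varepsilon\ne(1,\dots,1)$: $k\ge r_p$; $p^k\tau_{\zeta_\varepsilon}K_p\subseteq p^{\kappa_p}K_p$; and $\xi_p\notin p^{k+1}K_p$. By (F6) there is a lattice $M=M_\delta\subseteq K$ with
$$M_p=\mathbb Z_p\xi_p+p^kK_p\ (p\in P),\qquad M_\ell=\{\xi\in K_\ell:B(\xi,\zeta_\varepsilon)\in\ell\mathbb Z_\ell\}\ (\ell\in F_\varepsilon),\qquad M_\ell=K_\ell\ \text{otherwise}.$$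
The condition at $\ell\in F_\varepsilon$ is what makes $\tau_{\zeta_\varepsilon}$ map $M_\ell$ into $K_\ell$.

**Lemma 3.** Let $n$ have type $\delta$, and let $s\in\mathbb Z$ with $s\equiv\sigma_p\pmod{p^{r_p}}$ for all $p\in P$. If $m=m(n,s)$ is represented by $M_\delta$, then $n=Q(v)$ with $v\in\Lambda$, $L(v)=s$.

*Proof.* **Step 1: read off the signs.** Let $\omega\in M$, $Q(\omega)=m$. For $p\in P$ write $\omega=j_p\xi_p+p^kx_p$ with $j_p\in\mathbb Z_p$, $x_p\in K_p$. Since $k\ge r_p$, we have $j_p^2\mu_p\equiv Q(\omega)=m\equiv\mu_p\pmod{p^{r_p}}$. As $r_p-v_p(\mu_p)=\kappa_p+3$, this gives $(j_p-1)(j_p+1)\equiv0\pmod{p^{\kappa_p+3}}$. If $p$ is odd, at most one factor is divisible by $p$, so the other is divisible by $p^{\kappa_p+3}$. If $p=2$, both factors are even and one has valuation exactly $1$, so the other is divisible by $2^{\kappa_2+2}$. In either case $j_p\equiv\varepsilon_p\pmod{p^{\kappa_p}}$ for some sign $\varepsilon_p$.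

**Step 2: correct them at once.** Let $\varepsilon=(\varepsilon_p)_{p\in P}$. Put $\xi'=\omega$ if $\varepsilon=(1,\dots,1)$ and $\xi'=\tau_{\zeta_\varepsilon}(\omega)$ otherwise. Then $\xi'\in V$ and $Q(\xi')=m$. We check the hypotheses of Lemma 0 prime by prime.

**Step 3: primes $p\in P$.** If $\varepsilon\ne(1,\dots,1)$, then by (5) and the choice of $k$,
$$\xi'=j_p\tau_{\zeta_\varepsilon}(\xi_p)+p^k\tau_{\zeta_\varepsilon}(x_p)\in j_p\varepsilon_p\xi_p+p^{\kappa_p}K_p=\xi_p+p^{\kappa_p}K_p .$$
If $\varepsilon=(1,\dots,1)$, then $\xi'=j_p\xi_p+p^kx_p\in\xi_p+p^{\kappa_p}K_p$ because $k\ge r_p\ge\kappa_p$. So $\xi'\in K_p$. Since $s\equiv\sigma_p\pmod{p^{\kappa_p}}$ and $hu\in\Lambda$, (3) gives $\xi'+hsu\equiv\xi_p+h\sigma_pu\equiv0\pmod{N\Lambda_p}$.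

**Step 4: primes $\ell\notin P$.** If $\varepsilon=(1,\dots,1)$, clearly $\xi'\in K_\ell$. Otherwise, if $\ell\nmid Q(\zeta_\varepsilon)$, then $\tau_{\zeta_\varepsilon}K_\ell=K_\ell$ and $\xi'\in K_\ell$. If $\ell\in F_\varepsilon$, then $\ell\,\|\,Q(\zeta_\varepsilon)$ and $\ell\mid B(\omega,\zeta_\varepsilon)$, so $2B(\omega,\zeta_\varepsilon)/Q(\zeta_\varepsilon)\in\mathbb Z_\ell$ and again $\xi'\in K_\ell$. Here $N$ is a unit and $u\in\Lambda_\ell$, so $\xi'+hsu\in\Lambda_\ell=N\Lambda_\ell$.

Altogether $\xi'\in K$ and $\xi'+hsu\in N\Lambda$, and Lemma 0 applies. $\square$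

## 8. Primitive local representations by $M_\delta$

Shrinking $K$ to $M_\delta$ has a price at the primes $\ell\in F$: as we shall see, modulo $\ell$ the form on $M_\ell$ takes only the values $cX^2$. We pay it with a congruence on $s$ modulo $\ell$.

**Lemma 4.** Let $R_\delta=\prod_{p\in P}p^{r_p}\prod_{\ell\in F}\ell$. For each $n$ of type $\delta$ there is a residue class modulo $R_\delta$ such that every $s$ in it satisfies $s\equiv\sigma_p\pmod{p^{r_p}}$ for all $p\in P$, and $m(n,s)$ is represented by a primitive vector of $M_p$ for every prime $p$.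

*Proof.* We impose one condition at each prime of $P\cup F$ and combine them by the Chinese remainder theorem. Write $m=m(n,s)$.

**Case $p\in P$.** Impose $s\equiv\sigma_p\pmod{p^{r_p}}$. By (4) the vector $\rho\xi_p\in M_p$ has norm $m$, and $\rho$ is a unit. It is primitive: if $\xi_p\in pM_p=p\mathbb Z_p\xi_p+p^{k+1}K_p$, then $(1-pj)\xi_p\in p^{k+1}K_p$ for some $j\in\mathbb Z_p$, hence $\xi_p\in p^{k+1}K_p$, against the choice of $k$.

**Case $\ell\notin P\cup F$.** No condition is needed. $M_\ell=K_\ell$ is unimodular of rank $3$ and $\ell$ is odd, so by (F2) it has a summand $\mathbb Z_\ell e+\mathbb Z_\ell f$ with $Q(e)=Q(f)=0$, $B(e,f)=1$. The vector $e+\frac m2f$ is primitive of norm $m$.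

**Case $\ell\in F_\varepsilon$.** First we find coordinates for $M_\ell$. As $\ell\,\|\,Q(\zeta_\varepsilon)$, the vector $\zeta_\varepsilon$ is not in $\ell K_\ell$ and is isotropic modulo $\ell$. Choose $y\in K_\ell$ with $B(\zeta_\varepsilon,y)=1$ by (F3). The polynomial $Q(\zeta_\varepsilon+Ty)=Q(\zeta_\varepsilon)+2T+T^2Q(y)$ has the simple root $T=0$ modulo $\ell$, so by Hensel it has a root in $\ell\mathbb Z_\ell$. This gives an isotropic $e\in K_\ell$ with $e\equiv\zeta_\varepsilon\pmod{\ell K_\ell}$. Choose $f'\in K_\ell$ with $B(e,f')=1$ and put $f=f'-\frac{Q(f')}2e$. Then $Q(f)=0$, $B(e,f)=1$, and by (F3)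
$$K_\ell=(\mathbb Z_\ell e+\mathbb Z_\ell f)\perp\mathbb Z_\ell g,\qquad Q(g)=c .$$
Here $-c=\det K_\ell$ up to unit squares, so $c=-DhN\lambda^2$ with $\lambda\in\mathbb Z_\ell^\times$ by (2). For $\xi=xe+yf+wg$ we have $B(\xi,e)=y$, and $B(\xi,\zeta_\varepsilon)\equiv B(\xi,e)\pmod\ell$. Hence
$$M_\ell=\mathbb Z_\ell e+\ell\mathbb Z_\ell f+\mathbb Z_\ell g .$$

Now we choose $s$. The form $h(X^2-DY^2)$ is nondegenerate over $\mathbb F_\ell$, so by (F2) there are integers $s_\ell,t$ with $Nn\equiv h(s_\ell^2-Dt^2)\pmod\ell$. Impose $s\equiv s_\ell\pmod\ell$. Then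
$$m=N(Nn-hs^2)\equiv-NhDt^2=ct_0^2\pmod\ell,\qquad t_0=t/\lambda .$$
So $e+\frac{m-ct_0^2}{2\ell}(\ell f)+t_0g$ lies in $M_\ell$. It is primitive there because its $e$-coordinate is $1$. Its norm is $(m-ct_0^2)+ct_0^2=m$. $\square$

## 9. Landing in the spinor genus

Lemma 4 gives primitive representations everywhere locally. To invoke [DSP] we must glue them inside the spinor genus. An index-two obstruction may occur, and one prime of odd valuation removes it.

For $a\in\mathbb Q_p^\times$ recall that the Hilbert symbol $(x,-a)_p$ is $1$ if and only if $x$ is of the form $X^2+aY^2$, that is, a norm from $\mathbb Q(\sqrt{-a})\otimes\mathbb Q_p$ when $a\in\mathbb Q$ and $-a$ is not a rational square. For odd $q$, a unit $\epsilon$ and $b$ of odd valuation, $(\epsilon,b)_q$ is the Legendre symbol of $\epsilon$. For instance $(2,3)_3=-1$.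

Let $J_{\mathbb Q}=\mathbb A_f^\times\times\mathbb R^\times$ be the ideles, with $\mathbb A_f^\times$ the finite ideles. For a quadratic field $E$, let $NJ_E\subseteq J_{\mathbb Q}$ be the group of norms of ideles of $E$. Class field theory gives $[J_{\mathbb Q}:\mathbb Q^\times NJ_E]=2$.

**Lemma 5.** Let $M$ be a positive definite ternary lattice on $V$ with integral $B$, $d_M=\det M$, and let $m>0$ be an integer represented by a primitive vector $z_p\in M_p$ for every $p$. If there is a prime $q\nmid2d_M$ with $v_q(m)$ odd, then $m$ is primitively represented by a lattice in the spinor genus of $M$.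

*Proof.* **Step 1: align the local vectors with a global one.** By Hasse–Minkowski there is $\omega\in V$ with $Q(\omega)=m$. For almost all $p$ the vector $\omega$ is primitive in $M_p$; for these take $z_p=\omega$ and $\varphi_p=1$. For the others, Witt's theorem gives an isometry of $V_p$ sending $z_p$ to $\omega$. Composing it, if necessary, with a reflection in a vector of the nondegenerate plane $\omega^\perp$, we get $\varphi_p\in SO(V_p)$ with $\varphi_pz_p=\omega$. The lattice with completions $\varphi_pM_p$ contains $\omega$ as a primitive vector, but the spinor norms of the $\varphi_p$ are not under control. There are three ways to change them: rotations fixing $\omega$, elements of $SO(M_p)$, and a global rotation.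

**Step 2: the available spinor norms.** The plane $\omega^\perp\subset V_p$ has determinant $md_M$ up to squares. Writing it as $\langle a,b\rangle$ with $ab=md_M$ modulo squares, it is $a\langle1,md_M\rangle$. Products $\tau_{a_1}\tau_{a_2}$ with $a_1,a_2\in\omega^\perp$ anisotropic fix $\omega$, and their spinor norms $Q(a_1)Q(a_2)$ fill, modulo squares, exactly
$$\mathcal N_p=\{x\in\mathbb Q_p^\times:(x,-md_M)_p=1\}.$$
This is the local norm group of $E=\mathbb Q(\sqrt{-md_M})$, an imaginary quadratic field as $md_M>0$. Let $\mathcal N\subset\mathbb A_f^\times$ be the group of finite ideles with all components in $\mathcal N_p$, and $\Theta\subset\mathbb A_f^\times$ the group of those with all components in $\theta(SO(M_p))$, viewed as a subgroup of $\mathbb Q_p^\times$ containing all squares. For $p\nmid2d_M$,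
$$\theta(SO(M_p))\supseteq\mathbb Z_p^\times, \tag{6}$$
because $M_p$ is unimodular, represents all units by (F2), and reflections in vectors of unit norm preserve $M_p$; take $\tau_a\tau_b$ with $Q(a)=1$ and $Q(b)$ any unit.

**Step 3: $\mathbb A_f^\times=\mathbb Q_{>0}\,\Theta\,\mathcal N$.** If $p$ is unramified in $E$, a unit of $\mathbb Z_p$ that is a local norm is the norm of a unit; and norms from $\mathbb C^\times$ are the positive reals. So $NJ_E=\mathcal N\times\mathbb R_{>0}$. The map $x\mapsto(x,1_\infty)$ from $\mathbb A_f^\times$ to $J_{\mathbb Q}/\mathbb Q^\times NJ_E$ is onto, since the real component can be made $1$ using $-1\in\mathbb Q^\times$ and $\mathbb R_{>0}$. Its kernel is $\mathbb Q_{>0}\mathcal N$: if $(x,1)=a\,(y,t)$ with $a\in\mathbb Q^\times$, $y\in\mathcal N$, $t>0$, then $a>0$ and $x=ay$. So $\mathbb Q_{>0}\mathcal N$ has index $2$ in $\mathbb A_f^\times$. The character $\chi(x)=\prod_p(x_p,-md_M)_p$ is trivial on $\mathcal N$ by definition, and on $\mathbb Q_{>0}$ by Hilbert reciprocity, as the symbol at $\infty$ is $1$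 for positive rationals. Now use $q$: $v_q(-md_M)=v_q(m)$ is odd and $q$ is odd, so some $\epsilon\in\mathbb Z_q^\times$ has $(\epsilon,-md_M)_q=-1$. The idele equal to $\epsilon$ at $q$ and $1$ elsewhere lies in $\Theta$ by (6), and $\chi$ is $-1$ on it. So it is not in the index-two subgroup $\mathbb Q_{>0}\mathcal N$, and the assertion follows.

**Step 4: correct the spinor norms.** Let $x=(x_p)$ with $x_p$ representing $\theta(\varphi_p)$, and $x_p=1$ for almost all $p$. Write $x=r\,\vartheta\,y$ with $r\in\mathbb Q_{>0}$, $\vartheta\in\Theta$, $y\in\mathcal N$. For almost all $p$, $y_p$ is a unit and lies in $\theta(SO(M_p))$ by (6). For these $p$ replace $\vartheta_p$ by $\vartheta_py_p$ and $y_p$ by $1$. So we may assume $y_p=1$ for almost all $p$. By Step 2 choose $\psi_p\in SO(V_p)$ fixing $\omega$ with $\theta(\psi_p)=y_p^{-1}$, and $\psi_p=1$ for almost all $p$. Let $M'$ be the lattice with $M'_p=\psi_p\varphi_pM_p$ for all $p$; it exists by (F6), as almost all of these are $M_p$. Since $\omega=\psi_p\varphi_pz_p$, it is primitive in every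 $M'_p$. So $\omega$ is a primitive vector of $M'$ of norm $m$. Also $\theta(\psi_p\varphi_p)=x_py_p^{-1}=r\vartheta_p$ modulo squares.

**Step 5: $M'$ is in the spinor genus of $M$.** First, there is $\varrho\in SO(V)$ with $\theta(\varrho)=r$. The space $V\perp(-r)V$ is indefinite of dimension $6$, so it is isotropic by (F4) and (F5): $Q(a)=rQ(b)$ with $(a,b)\ne0$. By definiteness $a,b\ne0$. Take $\varrho=\tau_a\tau_b$, with $Q(a)Q(b)=rQ(b)^2$. Choose $\gamma_p\in SO(M_p)$ with $\theta(\gamma_p)=\vartheta_p$ modulo squares, and put $\Sigma_p=\varrho^{-1}\psi_p\varphi_p\gamma_p^{-1}$. Its spinor norm is $r^{-1}\cdot r\vartheta_p\cdot\vartheta_p^{-1}=1$ modulo squares, and $\varrho\Sigma_pM_p=\psi_p\varphi_p\gamma_p^{-1}M_p=\psi_p\varphi_pM_p=M'_p$ for all $p$. $\square$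

## 10. Enough values of $s$: proof of (i)⇒(ii)

It remains to find, in the residue class of Lemma 4, an $s$ for which $m(n,s)$ has a prime $q$ as in Lemma 5. Two values of $s$ with the same bad square class would give two nearby large numbers $tA^2$, $tA'^2$, and this is impossible.

**Step 1: the set $\mathcal S$.** Write $d_\delta=\det M_\delta$, let $R$ be the least common multiple of the $R_\delta$ over the finitely many types, and let $T=1+\max_\delta2^{e_\delta}$, where $e_\delta$ is the number of distinct primes dividing $2d_\delta$. Put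
$$\mathcal S=\{0,1,\dots,TR-1\}.$$
Let $n$ be large with $n\in Q(\Lambda_p)$ for all $p$, let $\delta$ be a type of $n$, and $M=M_\delta$. As $R_\delta\mid R$, the residue class of Lemma 4 contains at least $T$ elements $s\in\mathcal S$. For all of them $m(n,s)>0$ if $n$ is large.

**Step 2: some such $s$ has $v_q(m(n,s))$ odd for a prime $q\nmid2d_\delta$.** Suppose not. Then for each of these $s$ we have $m(n,s)=tA^2$ with an integer $A\ge1$ and $t$ squarefree composed of primes dividing $2d_\delta$. There are at most $2^{e_\delta}<T$ such $t$, so two elements $s<s'$ share the same $t$: $m(n,s)=tA^2$, $m(n,s')=tA'^2$. By (1),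
$$0<Nh(s'^2-s^2)=t(A^2-A'^2),\qquad A^2-A'^2\ge A+A'\ge A .$$
Hence $A\le Nh(TR)^2$. Since $t$ divides $2d_\delta$, $m(n,s)\le2d_\delta(NhT^2R^2)^2$. But $m(n,s)\ge N^2n-Nh(TR)^2$, so this is impossible for large $n$.

**Step 3: conclusion.** For this $s$, Lemma 4 gives primitive local representations of $m(n,s)$ by $M_\delta$ at every prime. Lemma 5 applies, as $B$ is integral on $M_\delta\subseteq\Lambda$, and shows that $m(n,s)$ is primitively represented by a lattice in the spinor genus of $M_\delta$. As $n\to\infty$, $m(n,s)\to\infty$ uniformly in $s\in\mathcal S$, and there are only finitely many lattices $M_\delta$. So by [DSP], $m(n,s)$ is represented by $M_\delta$ for all large $n$. Lemma 3 gives $v\in\Lambda$ with $Q(v)=n$ and $L(v)=s\in\mathcal S$. This proves (i)⇒(ii), and with it Theorem A. $\square$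

## 11. An anisotropic prime excludes every finite set

**(ii)⇒(iii).** Every $n\in Q(\Lambda)$ lies in $Q(\Lambda_p)$ for all $p$, so (ii) for any one nonzero $L$ gives (iii).

**(iii)⇒(i).** We generalize the four-squares computation of Section 3. Suppose $Q$ is anisotropic over $\mathbb Q_p$ for some $p$. Let $L=B(u,\cdot)\ne0$ be any nonzero linear form and $\mathcal S\subset\mathbb Z$ any finite set. We show that they do not have the property in (iii). Put $V=u^\perp$.

**Step 1: a square class missed by $V_p$.** The space $\Lambda\otimes\mathbb Q_p=\mathbb Q_pu\perp V_p$ is anisotropic. If $w\in V_p$ had $Q(w)=-Q(u)$, then $u+w$ would be isotropic. So $V_p$ does not represent $-Q(u)$, and hence represents no element of $-Q(u)\mathbb Q_p^{\times2}$.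

**Step 2: integers in that class.** By (F4), and after scaling, some $v\in\Lambda_p$ has $Q(v)\in-Q(u)\mathbb Q_p^{\times2}$. This condition is open and $\Lambda$ is dense in $\Lambda_p$, so some $v_0\in\Lambda$ satisfies it. Let $n_i=p^{2i}Q(v_0)=Q(p^iv_0)\in Q(\Lambda)$. Then $n_i\to\infty$ and $n_i\in-Q(u)\mathbb Q_p^{\times2}$.

**Step 3: representations of $n_i$ are very divisible by $p$.** On the compact set $\Lambda_p\setminus p\Lambda_p$ the function $Q$ has no zero, so there is $c_0$ with $v_p(Q(x))\le c_0$ on it. Let $Q(x)=n_i$ with $x\in\Lambda$, and write $x=p^jx'$ with $x'\in\Lambda_p\setminus p\Lambda_p$. Then $2i\le v_p(n_i)\le2j+c_0$, so $p^j\mid L(x)$ with $j\ge i-c_0/2$.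

**Step 4: contradiction.** For $i$ large, $p^j$ exceeds the absolute value of every element of $\mathcal S$, so $L(x)\in\mathcal S$ forces $L(x)=0$, that is $x\in V$. But then $V_p$ represents $n_i\in-Q(u)\mathbb Q_p^{\times2}$, against Step 1. So for all large $i$ the number $n_i\in Q(\Lambda)$ has no representation $n_i=Q(x)$ with $x\in\Lambda$, $L(x)\in\mathcal S$. As $L$ and $\mathcal S$ were arbitrary, (iii) fails. This completes the proof of Theorem B. $\square$

For the form $x^2+y^2+z^2+w^2$, which is anisotropic over $\mathbb Q_2$ by Example 2, this argument shows that the analogue of Theorem A fails for every $(a,b,c,d)\ne0$. The case $(1,0,0,0)$ is the computation of Section 3: there $p=2$, $-Q(u)=-1$, and $7\in-\mathbb Q_2^{\times2}$ because $-7$ is a square in $\mathbb Z_2$.
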